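
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{question}[theorem]{Question}

\title{Cancellation of abelian direct factors in modular group algebras}


\begin{abstract}
Let $k$ be a field of characteristic $p$ and let $G$, $H$ be finite $p$-groups. Write $G=\mathrm{Ab}(G)\times\mathrm{NAb}(G)$ with $\mathrm{Ab}(G)$ a maximal abelian direct factor. We prove that $kG\cong kH$ implies $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$. Since $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$ is known in this situation, the result follows from a cancellation theorem: if $X$ and $Y$ are finite-dimensional local $k$-algebras with residue field $k$, and $X\otimes kP\cong Y\otimes kP$ for a finite abelian $p$-group $P$, then $X\cong Y$. We then show that every such local algebra has an essentially unique factorization $X\otimes kA$ with $A$ a finite abelian $p$-group as large as possible, and that for a group algebra this factorization comes from the group.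
\end{abstract}

\section{The question and the answer}

Fix a prime $p$ and a field $k$ of characteristic $p$. All tensor products are over $k$, algebras are unital and associative, subalgebras contain the unit of the whole algebra, and isomorphisms of algebras are isomorphisms of $k$-algebras. The cyclic group of order $n$ is denoted $C_n$.

A finite $p$-group $G$ can be written as an internal direct product
\[
G=\mathrm{Ab}(G)\times \mathrm{NAb}(G),
\]
where $\mathrm{Ab}(G)$ is abelian and maximal for the existence of such a decomposition. By the Krull--Remak--Schmidt theorem the isomorphism types of $\mathrm{Ab}(G)$ and $\mathrm{NAb}(G)$ do not depend on the chosen decomposition. On group algebras the decomposition becomes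
\begin{equation}\label{eq:GroupTensor}
kG\cong k(\mathrm{NAb}(G))\otimes k(\mathrm{Ab}(G)).
\end{equation}
How much of it can be recovered from the algebra $kG$ alone? Two facts are known for finite $p$-groups $G,H$.
\begin{itemize}
\item[(i)] If $k=\mathbb{F}_p$, then $kG\cong kH$ if and only if $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$ and $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$.
\item[(ii)] For every field $k$ of characteristic $p$, $kG\cong kH$ implies $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$.
\end{itemize}
Over a general field this leaves the second factor, and the following is asked in \cite{GL}.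

\begin{question}\label{q:main}
Let $k$ be a field of characteristic $p$ and let $G,H$ be finite $p$-groups. Does $kG\cong kH$ imply $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$?
\end{question}

In view of \eqref{eq:GroupTensor} and (ii), we are asking whether the common tensor factor $k(\mathrm{Ab}(G))$ can be canceled. For finite groups, a common direct factor can be canceled by the Krull--Remak--Schmidt theorem. But cancellation in tensor products of algebras is not formal. If $K/k$ is a separable quadratic field extension, then $K\otimes K\cong K\times K\cong (k\times k)\otimes K$, although $K\not\cong k\times k$. Moreover, an isomorphism $kG\to kH$ need not respect the group bases, so it gives no direct relation between the subalgebras $k(\mathrm{NAb}(G))$ and $k(\mathrm{NAb}(H))$.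

The answer is nevertheless yes, and once (ii) is granted the group structure is no longer needed. The right setting is the following. A \emph{local algebra} is a finite-dimensional algebra $R=k\cdot 1\oplus J(R)$ with $1\neq 0$ and $J(R)$ a nilpotent two-sided ideal. Group algebras of finite $p$-groups are local (Section~\ref{sec:coord}).

\begin{theorem}[Cancellation]\label{thm:cancel}
Let $X,Y$ be local algebras and let $P$ be a finite abelian $p$-group. If $X\otimes kP\cong Y\otimes kP$, then $X\cong Y$.
\end{theorem}

\begin{corollary}\label{cor:answer}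
Let $G,H$ be finite $p$-groups. If $kG\cong kH$, then $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$.
\end{corollary}

Both are proved in Section~\ref{sec:cancel}. Cancellation is also the main tool for a finer result, a unique factorization. For $q=p^n$ with $n\ge1$ put
\[
T_q=k[x]/(x^q)\cong kC_q ,
\]
where $x$ corresponds to $g-1$ for a generator $g$ of $C_q$; indeed $(g-1)^q=g^q-1=0$, the element $g-1$ generates the algebra $kC_q$, and both algebras have dimension $q$. Thus for a finite abelian $p$-group $P$ the algebra $kP$ is a tensor product of algebras $T_q$ (the empty product $k$ if $P=1$). A local algebra $R$ \emph{has a $T_q$-factor} if $R\cong Y\otimes T_q$ for some algebra $Y$; then $Y$ is a nonzero quotient of $R$ and hence local. It is \emph{$T$-free} if it has no $T_q$-factor for any $q=p^n>1$.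

\begin{theorem}[Unique factorization]\label{thm:unique}
Every local algebra is isomorphic to $X\otimes kA$ with $X$ a $T$-free local algebra and $A$ a finite abelian $p$-group. Both $X$ and $A$ are unique up to isomorphism.
\end{theorem}

\begin{theorem}\label{thm:visible}
Let $N$ be a finite $p$-group and $q=p^n>1$. Then $kN$ has a $T_q$-factor if and only if $N$ has a direct factor isomorphic to $C_q$.
\end{theorem}

\begin{theorem}\label{thm:groups}
Let $G,H$ be finite $p$-groups.
\begin{enumerate}
\item[(1)] $kG\cong kH$ if and only if $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$ and $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$.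
\item[(2)] If $kG\cong X\otimes kA$ with $X$ a $k$-algebra and $A$ a finite abelian $p$-group, then there is a finite abelian $p$-group $D$ with $\mathrm{Ab}(G)\cong A\times D$ and $X\cong k(\mathrm{NAb}(G)\times D)$.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:groups} uses neither (i) nor (ii). It therefore reproves (ii) and extends (i) to all fields of characteristic~$p$.

\section{Local algebras and their coordinates}\label{sec:coord}

Let $R$ be a local algebra. The projection $\varepsilon:R\to k$ with kernel $J(R)$ is an algebra homomorphism. Every nilpotent element lies in $J(R)$, because its image under $\varepsilon$ is a nilpotent element of $k$. So $J(R)$ is the set of all nilpotent elements, and it and $\varepsilon$ are preserved by every isomorphism.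

Nonzero quotients of $R$ are local: such a quotient is the sum of $k\cdot1$ and the image of $J(R)$, and the sum is direct because this image is nilpotent and $1\ne0$. A subalgebra $X\subseteq R$ is local with $J(X)=X\cap J(R)$, since $x-\varepsilon(x)\in X\cap J(R)$ for $x\in X$. A tensor product $R\otimes S$ of local algebras is local, with $J(R\otimes S)=J(R)\otimes S+R\otimes J(S)$. Finally, $kG$ is local for each finite $p$-group $G$, with $J(kG)$ the augmentation ideal. We show by induction on $|G|$ that this ideal is nilpotent. For $G\ne1$ choose a central element $g$ of order $p$. The kernel of $kG\to k(G/\langle g\rangle)$ is $(g-1)kG$, which is nilpotent because $g-1$ is central and $(g-1)^p=0$; the augmentation ideal of the quotient is nilpotent by induction.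

\medskip
To compare two factorizations of one algebra we put both inside it. Let $q=p^n>1$. A \emph{$T_q$-decomposition} of $R$ is a pair $(X,t)$, where $X\subseteq R$ is a subalgebra, $t\in Z(R)$, $t^q=0$, and every $r\in R$ can be written uniquely as
\begin{equation}\label{eq:coords}
r=\sum_{i=0}^{q-1}x_it^i,\qquad x_i\in X .
\end{equation}
Then $R\cong X\otimes T_q$, with $t$ corresponding to $1\otimes x$. Also $tR=\bigoplus_{i\ge1}Xt^i$, so $R=X\oplus tR$ and $X\cong R/tR$. Conversely, an isomorphism $\varphi:X_0\otimes T_q\to R$ gives the $T_q$-decomposition $(\varphi(X_0\otimes1),\varphi(1\otimes x))$.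

Define, with $\tau$ a variable and the notation \eqref{eq:coords},
\[
\rho=\rho_{X,t}:R\to k[\tau]/(\tau^q),\qquad \rho(r)=\sum_{i=0}^{q-1}\varepsilon(x_i)\tau^i .
\]
Under $R\cong X\otimes T_q$ this is $\varepsilon|_X\otimes\mathrm{id}$, so it is a surjective algebra homomorphism, with kernel $\bigoplus_iJ(X)t^i=J(X)R$. Since $t\in J(R)$, the constant coefficient of $\rho(r)$ is $\varepsilon(x_0)=\varepsilon(r)$. Let $\lambda_{X,t}(r)=\varepsilon(x_1)$ be the coefficient of $\tau$ in $\rho(r)$. It is a $k$-linear form on $R$, to be thought of as the derivative at the origin in the direction $t$. We have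
\begin{equation}\label{eq:lambda}
\lambda_{X,t}(t)=1,\qquad \lambda_{X,t}\bigl(J(R)^2\bigr)=0 ;
\end{equation}
the second equation holds because $\rho(J(R))\subseteq(\tau)$, hence $\rho(J(R)^2)\subseteq(\tau^2)$.

\section{Cancellation}\label{sec:cancel}

Suppose $R$ has two $T_q$-decompositions $(X,t)$ and $(Y,s)$. We want $X\cong Y$. Since $X\cong R/tR$ and $Y\cong R/sR$, we should compare these two quotients, but there is no evident relation between the ideals $tR$ and $sR$. The idea is to find a third ideal $uR$ that has both $X$ and $Y$ as complements, that is, $R=X\oplus uR=Y\oplus uR$ as vector spaces. Then $X\cong R/uR\cong Y$.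

\begin{example}\label{ex:square}
Let $p=2$ and $R=k[x,y]/(x^2,y^2)\cong k(C_2\times C_2)$. Two $T_2$-decompositions are
\[
(X,t)=(k[y],x)\qquad\text{and}\qquad (Y,s)=(k[x],y).
\]
Here $Y=k[x]$ is not a complement of $tR=xR$, and $X=k[y]$ is not a complement of $sR=yR$. In terms of the linear forms, $\lambda_{X,t}(s)=0$ and $\lambda_{Y,s}(t)=0$. Take $u=x+y$. Then $u^2=2xy=0$. Modulo $u$ we have $x=-y$, so $R/uR$ is $k[y]/(y^2)$, and both $X$ and $Y$ map isomorphically onto it. Thus $u$ is the required third element.

If instead $s=\alpha x+y$ with $\alpha\ne0$ and again $Y=k[x]$, then $\lambda_{X,t}(s)=\alpha\neq0$. Both $X=k[y]$ and $Y=k[x]$ are now complements of $sR$, and $u=s$ will do.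
\end{example}

When is $X$ a complement of $uR$? The following lemma says that for a central $u$ with $u^q=0$ a nonzero derivative in the direction $t$ suffices, as in the implicit function theorem.

\begin{lemma}[Change of coordinate]\label{lem:coord}
Let $(X,t)$ be a $T_q$-decomposition of the local algebra $R$, and let $u\in Z(R)$ satisfy $u^q=0$ and $\lambda_{X,t}(u)\neq0$. Then $(X,u)$ is a $T_q$-decomposition of $R$. In particular $X\cong R/uR$.
\end{lemma}

\begin{proof}
Since $u$ is nilpotent, $\varepsilon(u)=0$. So $\rho(u)$ has constant coefficient $0$ and $\tau$-coefficient $\lambda_{X,t}(u)\neq0$, which means that $\rho(u)$ is $\tau$ times a unit. Hence $\rho(uR)=(\tau)$. As $\ker\rho=J(X)R$ and $\rho^{-1}((\tau))=\ker\varepsilon=J(R)$, we get $J(R)=J(X)R+uR$, and therefore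
\[
R=X+J(X)R+uR .
\]
Substitute this expression for $R$ in the term $J(X)R$. Since $u$ is central, $J(X)uR\subseteq uR$, so $R=X+J(X)^2R+uR$. Repeating, $R=X+J(X)^mR+uR$ for all $m\ge1$, and since $J(X)$ is nilpotent,
\[
R=X+uR .
\]
Now substitute this into its last term repeatedly: $R=X+Xu+u^2R=\dots=\sum_{i=0}^{q-1}Xu^i+u^qR=\sum_{i=0}^{q-1}Xu^i$. So the linear map $X^q\to R$, $(x_i)\mapsto\sum x_iu^i$, is surjective. Because $\dim R=q\dim X$, it is bijective.
\end{proof}

The condition $u^q=0$ cannot be dropped. Let $p=2$ and $R=k[x,y]/(x^2,y^4)$, with $(X,t)=(k[y],x)$ and $q=2$. The element $u=x+y$ has $\lambda_{X,t}(u)=1$, but $u^2=y^2\ne0$ and $R/uR\cong k[y]/(y^2)$ is smaller than~$X$. So we look for $u$ in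
\begin{equation}\label{eq:V}
V_q(R)=\{u\in Z(R): u^q=0\}.
\end{equation}
Here the characteristic is essential: since $q$ is a power of $p$, we have $(u+v)^q=u^q+v^q$ for commuting $u,v$, and so $V_q(R)$ is a $k$-subspace of $R$. (In characteristic different from $2$ the element $x+y$ of $k[x,y]/(x^2,y^2)$ has square $2xy\neq0$.)

\begin{proof}[Proof of Theorem~\ref{thm:cancel}]
Write $P$ as a product of nontrivial cyclic groups. Canceling one cyclic factor at a time, which is permitted because all algebras involved remain local, we may assume $kP\cong T_q$ with $q>1$. Replacing $X$ and $Y$ by isomorphic copies, we have a local algebra $R$ with $T_q$-decompositions $(X,t)$ and $(Y,s)$. Put $\lambda=\lambda_{X,t}$ and $\mu=\lambda_{Y,s}$. Both are nonzero linear forms on $V_q(R)$, since $t,s\in V_q(R)$ and $\lambda(t)=1=\mu(s)$. Two proper subspaces do not cover a vector space, so some $u\in V_q(R)$ has $\lambda(u)\ne0$ and $\mu(u)\neq0$. Explicitly, take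
\[
u=\begin{cases}
s&\text{if }\lambda(s)\neq0,\\
t&\text{if }\lambda(s)=0\text{ and }\mu(t)\ne0,\\
s+t&\text{if }\lambda(s)=0=\mu(t).
\end{cases}
\]
Lemma~\ref{lem:coord}, applied to $(X,t)$ and to $(Y,s)$, gives $X\cong R/uR\cong Y$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
By (ii), $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$; call this group $A$. By \eqref{eq:GroupTensor},
\[
k(\mathrm{NAb}(G))\otimes kA\cong kG\cong kH\cong k(\mathrm{NAb}(H))\otimes kA ,
\]
and Theorem~\ref{thm:cancel} gives $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$.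
\end{proof}

This answers Question~\ref{q:main}. The proof relied on the known result (ii), and Theorem~\ref{thm:groups}, proved below, supplies it independently.

\section{Exchange and unique factorization}\label{sec:unique}

For unique factorization we must also compare factors $T_q$ and $T_{q'}$ of different sizes.

\begin{lemma}[Exchange]\label{lem:exchange}
Let $1<q<q'$ be powers of $p$, and let $X,Y$ be local algebras with $X\otimes T_q\cong Y\otimes T_{q'}$. Then there is a local algebra $W$ with
\[
X\cong W\otimes T_{q'}\qquad\text{and}\qquad Y\cong W\otimes T_q .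
\]
\end{lemma}

The idea is as follows. Let $R$ have a $T_q$-decomposition $(X,t)$ and a $T_{q'}$-decomposition $(Y,s)$. If $t$ happened to lie in $Y$, we would be nearly done: $R/tR$ would be isomorphic both to $X$ and to $(Y/tY)\otimes T_{q'}$. In general $t\notin Y$. For instance, in $R=k[x,y]/(x^2,y^4)$ with $p=2$, the pair $(k[y],x+y^2)$ is a $T_2$-decomposition, by Lemma~\ref{lem:coord} applied to $(k[y],x)$. Its coordinate $t=x+y^2$ does not lie in $Y=k[x]$, where $(Y,s)=(k[x],y)$ is a $T_4$-decomposition. But the constant term of $t$ as a polynomial in $s$ is $x$, which lies in $Y$ and can replace $t$. The proof shows that this always works.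

\begin{proof}
Replacing $X$ and $Y$ by isomorphic copies, we have a local algebra $R$ with a $T_q$-decomposition $(X,t)$ and a $T_{q'}$-decomposition $(Y,s)$. Put $\lambda=\lambda_{X,t}$ and $\mu=\lambda_{Y,s}$.

\emph{We have $\mu(t)=0$.} Suppose not. Since $t^{q'}=0$, Lemma~\ref{lem:coord} shows that $(Y,t)$ is a $T_{q'}$-decomposition. In particular $t^{q'-1}\ne0$, contradicting $t^q=0$ and $q\le q'-1$.

\emph{The constant term.} Write $t=\sum_{i<q'}y_is^i$ with $y_i\in Y$. For $y\in Y$, comparing coefficients in $yt=ty$ gives $yy_i=y_iy$. So $y_i\in Z(Y)$, and $Z(Y)\subseteq Z(R)$ because $R$ is generated by $Y$ and the central element $s$. Therefore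
\[
0=t^q=\sum_{i<q'}y_i^qs^{iq}.
\]
For $i\ge1$ the power $s^{iq}$ is either $0$ or one of $s,\dots,s^{q'-1}$. So only the term $i=0$ contributes to the coefficient of $s^0$, and $y_0^q=0$.

\emph{The constant term can replace $t$.} We have $\varepsilon(y_1)=\mu(t)=0$, so $y_1\in J(R)$ and
\[
t-y_0=y_1s+\sum_{i\ge2}y_is^i\in J(R)^2 .
\]
By \eqref{eq:lambda}, $\lambda(y_0)=\lambda(t)=1$. Since $y_0\in Z(R)$ and $y_0^q=0$, Lemma~\ref{lem:coord} applies to $(X,t)$ and $y_0$, and gives $X\cong R/y_0R$.

\emph{Conclusion.} Put $W=Y/y_0Y$; it is nonzero because $y_0$ is nilpotent and central in $Y$, and so it is local. From $R=\bigoplus_iYs^i$ and $y_0R=\bigoplus_iy_0Ys^i$ we get $X\cong R/y_0R\cong W\otimes T_{q'}$. Finally,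
\[
Y\otimes T_{q'}\cong X\otimes T_q\cong (W\otimes T_q)\otimes T_{q'},
\]
and Theorem~\ref{thm:cancel} gives $Y\cong W\otimes T_q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
\emph{Existence.} Split off factors $T_q$ with $q>1$ as long as possible. This stops because the dimension of the remaining factor drops each time.

\emph{Uniqueness.} Let $R\cong X\otimes kA\cong Y\otimes kB$ with $X,Y$ $T$-free. We use induction on $\dim R$. If $A=1$, then $Y\otimes kB\cong X$ is $T$-free. A nontrivial $B$ would have a nontrivial cyclic direct factor, of order $q$ say, and would give $Y\otimes kB$ a $T_q$-factor. So $B=1$ and $X\cong Y$. The case $B=1$ is symmetric. Otherwise write $A=A_1\times C_q$ and $B=B_1\times C_{q'}$ with $q,q'>1$.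

If $q=q'$, Theorem~\ref{thm:cancel} gives $X\otimes kA_1\cong Y\otimes kB_1$. By induction $X\cong Y$ and $A_1\cong B_1$, hence $A\cong B$.

If $q\ne q'$, we may assume $q<q'$ by symmetry. Lemma~\ref{lem:exchange}, applied to $(X\otimes kA_1)\otimes T_q\cong(Y\otimes kB_1)\otimes T_{q'}$, gives a local algebra $W$ with
\[
X\otimes kA_1\cong W\otimes T_{q'},\qquad Y\otimes kB_1\cong W\otimes T_q .
\]
Write $W\cong W'\otimes kD$ with $W'$ $T$-free and $D$ a finite abelian $p$-group. The algebras $X\otimes kA_1$ and $Y\otimes kB_1$ have dimension smaller than $\dim R$. By induction, $X\otimes kA_1\cong W'\otimes k(D\times C_{q'})$ yields $X\cong W'$ and $A_1\cong D\times C_{q'}$. Likewise $Y\otimes kB_1\cong W'\otimes k(D\times C_q)$ yields $Y\cong W'$ and $B_1\cong D\times C_q$. Hence $X\cong Y$ and $A\cong D\times C_{q'}\times C_q\cong B$.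
\end{proof}

\section{Cyclic tensor factors come from the group}\label{sec:visible}

We want to apply unique factorization to group algebras. For \eqref{eq:GroupTensor} to be the factorization of Theorem~\ref{thm:unique}, the algebra $k(\mathrm{NAb}(G))$ must be $T$-free. This is what Theorem~\ref{thm:visible} provides. A $T_q$-factor of $kN$ is only given by some central element $s$ of the algebra, and from $s$ we must produce an element of $N$ that generates a direct factor. Not every central $w\in N$ of order $q$ will do: if $w=g^2$ with $g$ of order $4$ in $C_4$ or in the dihedral group of order $8$, then $w$ is central of order $2$ but $\langle w\rangle$ is not a direct factor. In both groups $w$ is a square, and in the second it is also a commutator. The next example shows how the algebra excludes powers.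

\begin{example}\label{ex:cyclic}
Let $N=\langle g\rangle\cong C_{p^2}$ and $y=g-1$, so that $kN=k[y]/(y^{p^2})$. Suppose $(Y,s)$ is a $T_p$-decomposition of $kN$. A nonzero element of $kN$ is $y^e$ times a unit for some $e<p^2$. For the exponent $e$ of $s$ we get $ep\ge p^2$ from $s^p=0$; thus $s\in y^pkN$. On the other hand, write $y=\sum_iy_is^i$ with $y_i\in Y$. Here $y_0\in J(Y)$, because $y\in J(kN)$, and $y^p=\sum y_i^ps^{ip}=y_0^p\in J(Y)$. So $s\in J(Y)kN=\bigoplus_iJ(Y)s^i$. This is absurd, since $s$ has coefficient $1\notin J(Y)$ at $s^1$. So $kC_{p^2}$ has no $T_p$-factor.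
\end{example}

In general two further difficulties appear. The element $s$ may involve sums over noncentral conjugacy classes; these are sums of commutators in $kN$ and vanish in the group algebra of $N/N'$. And the part of $s$ supported on $Z(N)$ is a combination of many group elements; the condition $s^q=0$ puts it in a form in which a single good one can be picked out.

\begin{proof}[Proof of Theorem~\ref{thm:visible}]
If $N=M\times C$ with $C\cong C_q$, then $kN\cong kM\otimes T_q$. Conversely, let $(Y,s)$ be a $T_q$-decomposition of $kN$. Put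
\[
Z=Z(N),\qquad \Omega=\{w\in Z:w^q=1\},\qquad B=N/N',
\]
and let $[kN,kN]$ be the $k$-span of all $ab-ba$ with $a,b\in kN$.

\medskip
\emph{Step 1: a normal form for $s$.} An element of $kN$ lies in $[kN,kN]$ if and only if its coefficient sum over each conjugacy class is $0$. Indeed, $[kN,kN]$ is spanned by the elements $gh-hg$ with $g,h\in N$, and $hg=g^{-1}(gh)g$ is conjugate to $gh$. Conversely, an element with zero coefficient sums is a linear combination of elements $x^{-1}gx-g=x^{-1}(gx)-(gx)x^{-1}$ with $g,x\in N$.

The center of $kN$ is spanned by the class sums, so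
\[
Z(kN)=kZ\oplus K,
\]
where $K$ is the span of the sums over noncentral classes. The size of a noncentral class is divisible by $p$, so $K\subseteq[kN,kN]$. Since $kZ\cap[kN,kN]=0$, it follows that $K=Z(kN)\cap[kN,kN]$. This is an ideal of $Z(kN)$, because $d(ab-ba)=(da)b-b(da)$ for central $d$.

Write $s=z+c$ with $z\in kZ$ and $c\in K$. Then $0=s^q=z^q+c^q$ with $z^q\in kZ$ and $c^q\in K$, so $z^q=0$. Let $z=\sum_{g\in Z}a_gg$. Then $0=z^q=\sum_ga_g^qg^q$, and for every $h\in Z$
\[
\Bigl(\sum_{g\in Z,\;g^q=h}a_g\Bigr)^q=\sum_{g\in Z,\;g^q=h}a_g^q=0 .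
\]
The nonempty sets $\{g\in Z:g^q=h\}$ are the cosets of $\Omega$ in $Z$, so the $a_g$ sum to $0$ over each coset. With $r$ running over representatives of the cosets, we may therefore subtract $\sum_{w}a_{rw}r=0$ for each $r$ and obtain
\begin{equation}\label{eq:normal}
z=\sum_r\sum_{w\in\Omega}a_{rw}\,r(w-1).
\end{equation}

\medskip
\emph{Step 2: a suitable $w$.} We claim that there is $w\in\Omega$ such that
\begin{equation}\label{eq:goodw}
b=wN'\in B\quad\text{satisfies}\quad b^{q/p}\notin B^q=\{a^q:a\in B\}.
\end{equation}

Let $\pi:kN\to kB$ be the projection and let $I$ be the ideal of $kN$ generated by $[kN,kN]$. Then $\ker\pi=I$. We have $I\subseteq\ker\pi$ since $kB$ is commutative. Conversely, $kN/I$ is commutative, so $n-1\in I$ for every $n\in N'$, and $\ker\pi$ is generated by these elements.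

Let $I_Y$ be the ideal of $Y$ generated by the commutators $yy'-y'y$ of elements of $Y$. As $(ys^i)(y's^j)-(y's^j)(ys^i)=(yy'-y'y)s^{i+j}$, the ideal $I$ is generated by $I_Y$, that is, $I=\bigoplus_{i<q}I_Ys^i$. Hence, with $\bar Y=\pi(Y)\cong Y/I_Y$ and $\bar s=\pi(s)$, the pair $(\bar Y,\bar s)$ is a $T_q$-decomposition of the commutative local algebra $kB$.

Now we argue as in Example~\ref{ex:cyclic}. Let $x=\sum_iy_i\bar s^i\in J(kB)$ with $y_i\in\bar Y$. Then $y_0\in J(\bar Y)$, and
\[
x^q=\sum_iy_i^q\bar s^{iq}=y_0^q\in J(\bar Y).
\]
The kernel of $kB\to k(B/B^q)$ is generated as an ideal by the elements $a^q-1=(a-1)^q$ with $a\in B$, so it is contained in $J(\bar Y)kB=\bigoplus_{i<q}J(\bar Y)\bar s^i$. The element $\bar s^{q/p}$ does not lie in this ideal, because $q/p<q$ and its coefficient is $1$. So $\pi(s)^{q/p}$ has nonzero image in $k(B/B^q)$. Since $c\in K\subseteq[kN,kN]$, we have $\pi(c)=0$ and $\pi(s)=\pi(z)$. Therefore $\pi(z)^{q/p}=\pi(z^{q/p})$ has nonzero image in $k(B/B^q)$. As $q/p$ is a power of $p$ (possibly $1$) and $kZ$ is commutative, \eqref{eq:normal} gives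
\[
z^{q/p}=\sum_r\sum_{w\in\Omega}a_{rw}^{q/p}\,r^{q/p}\bigl(w^{q/p}-1\bigr).
\]
If every $w\in\Omega$ had $(wN')^{q/p}\in B^q$, each summand would map to $0$ in $k(B/B^q)$. So some $w\in\Omega$ satisfies \eqref{eq:goodw}.

\medskip
\emph{Step 3: $\langle w\rangle$ is a direct factor of $N$.} We have $w^q=1$ and $b^q=1\ne b^{q/p}$, so $w$ and $b$ both have order $q$. The subgroup $\langle b^{q/p}\rangle$ is the only minimal subgroup of $\langle b\rangle$, and it is not contained in $B^q$. Hence $\langle b\rangle\cap B^q=1$, and the image $\bar b$ of $b$ in $B/B^q$ has order $q$. This is the exponent of $B/B^q$. A cyclic subgroup of maximal order in a finite abelian $p$-group is a direct factor, so there is a homomorphism $B/B^q\to\langle\bar b\rangle$ fixing $\bar b$. Composing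
\[
N\to B/B^q\to\langle\bar b\rangle\cong\langle w\rangle,\qquad \bar b\mapsto w,
\]
we get a homomorphism $f:N\to\langle w\rangle$ with $f(w)=w$, so $f$ is the identity on $\langle w\rangle$. Then $\ker f\cap\langle w\rangle=1$. Each $n\in N$ is $\bigl(nf(n)^{-1}\bigr)f(n)$ with $nf(n)^{-1}\in\ker f$. Since $w$ is central, $N=\ker f\times\langle w\rangle$, and $\langle w\rangle\cong C_q$.
\end{proof}

\section{Factorizations of group algebras}\label{sec:groups}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
The group $\mathrm{NAb}(G)$ has no nontrivial cyclic direct factor $C$: if $\mathrm{NAb}(G)=M\times C$, then $G=(\mathrm{Ab}(G)\times C)\times M$ contradicts the maximality of $\mathrm{Ab}(G)$. By Theorem~\ref{thm:visible}, $k(\mathrm{NAb}(G))$ is $T$-free. Hence \eqref{eq:GroupTensor} is the factorization of $kG$ given by Theorem~\ref{thm:unique}, and the same holds for $H$.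

(1) If $kG\cong kH$, the uniqueness in Theorem~\ref{thm:unique} gives $\mathrm{Ab}(G)\cong\mathrm{Ab}(H)$ and $k(\mathrm{NAb}(G))\cong k(\mathrm{NAb}(H))$. The converse follows from \eqref{eq:GroupTensor}.

(2) Let $kG\cong X\otimes kA$. The augmentation $kA\to k$ makes $X$ a quotient of $kG$, and $X\ne0$ because $kG\neq0$; so $X$ is local. By Theorem~\ref{thm:unique}, $X\cong X'\otimes kD$ with $X'$ $T$-free and $D$ a finite abelian $p$-group. Then $kG\cong X'\otimes k(A\times D)$. Comparing with \eqref{eq:GroupTensor}, uniqueness gives $X'\cong k(\mathrm{NAb}(G))$ and $\mathrm{Ab}(G)\cong A\times D$. Therefore $X\cong k(\mathrm{NAb}(G))\otimes kD\cong k(\mathrm{NAb}(G)\times D)$.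
\end{proof}

\begin{thebibliography}{1}
\bibitem{GL} Diego Garc\'ia-Lucas, \emph{The modular isomorphism problem and abelian direct factors}, arXiv:2209.15128 (2022).
\end{thebibliography}

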